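
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}

\title{Negative coefficients in the generalized character $\Psi_{1,p,G}$}


\begin{abstract}
For a finite group $G$ and a prime $p$, let $\Psi_{1,p,G}$ be the class function that vanishes on $p$-singular elements and counts, at a $p$-regular element $y$, the $p$-elements commuting with $y$. It is an integer combination of the characters of the projective indecomposable modules, and it has been conjectured that the coefficients are never negative. We show that this is false for $p=2$: for a solvable group of order $150000$ one coefficient is $-1$, and $\Psi_{1,2,G}$ is not even a character. Direct powers of this group give arbitrarily negative coefficients. In the other direction, the coefficients are non-negative when $G/O_p(G)$ has a normal $p$-complement and when the Sylow $p$-subgroups are TI, and non-negativity is inherited from a strongly $p$-embedded subgroup.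
\end{abstract}

\section{The question and the results}

Let $G$ be a finite group and $p$ a prime. Every $g\in G$ is uniquely a product $g=g_pg_{p'}$ of commuting elements, the first of $p$-power order and the second of order prime to $p$. The element $g$ is \emph{$p$-singular} if $g_p\ne1$ and \emph{$p$-regular} otherwise. Let
\[
\Psi_{1,p,G}(y)=
\begin{cases}
0 & \text{if $y$ is $p$-singular},\\
\#\{x\in C_G(y): x\text{ is a $p$-element}\} & \text{if $y$ is $p$-regular}.
\end{cases}
\]
Thus $\Psi_{1,p,G}$ is the permutation character of $G$ acting by conjugation on its $p$-elements, cut off to zero on the $p$-singular elements.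

Characters of projective modules also vanish on $p$-singular elements, so it is natural to compare the two. Fix a $p$-modular system $(\mathbb K,R,\mathbb F)$, large enough to split the groups below and their subgroups. Let $\varphi_1,\dots,\varphi_\ell$ be the irreducible Brauer characters of $G$, and let $\theta_i$ be the ordinary character of the projective indecomposable $RG$-module whose head has Brauer character $\varphi_i$. The $\theta_i$ form a basis of the space of class functions vanishing on $p$-singular elements, so
\begin{equation}\label{eq:expansion}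
\Psi_{1,p,G}=\sum_{i=1}^{\ell}a_i\theta_i
\end{equation}
for unique numbers $a_i$. They are integers, and the coefficient of the projective cover of the trivial module is $1$; both facts are recalled in Section~\ref{sec:average}.

The first cases are encouraging. If $G$ is a $p$-group, $\Psi_{1,p,G}$ takes the value $|G|$ at $1$ and $0$ elsewhere; it is the regular character. If $p\nmid|G|$, it is the trivial character. For the symmetric group $S_3$ and $p=2$ its values at $1$, at a transposition and at a $3$-cycle are $4,0,1$. The two projective indecomposable characters are $1+\mathrm{sgn}$, with values $2,0,2$, and the character of degree $2$, with values $2,0,-1$; so $\Psi_{1,2,S_3}$ is their sum. In each case $\Psi_{1,p,G}$ is the character of a genuine projective module. Robinson \cite{Robinson} asks whether $\Psi_{1,p,G}$ is always a character, and whether all $a_i$ are always non-negative; a positive answer to the second question implies one to the first. It is conjectured there that the second question has a positive answer for every $G$ and $p$. We show that the answer to both questions is negative.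

\begin{theorem}\label{thm:main}
There is a solvable group $G=5^{1+4}_+\rtimes(\mathrm{SL}_2(3)\circ C_4)$ of order $150000=5^5\cdot48$, constructed explicitly in Section~\textup{\ref{sec:counterexample}}, with irreducible ordinary characters $X_0,X_1,X_2$ of degree $50$ whose reductions $\beta_0,\beta_1,\beta_2$ modulo $2$ are irreducible, such that
\[
\langle\Psi_{1,2,G},X_0\rangle=-1,\qquad
\langle\Psi_{1,2,G},X_1\rangle=\langle\Psi_{1,2,G},X_2\rangle=4 .
\]
The coefficients in \eqref{eq:expansion} of the projective covers belonging to $\beta_0,\beta_1,\beta_2$ are $-1,4,4$. In particular $\Psi_{1,2,G}$ is not a character, and not a non-negative combination of the $\theta_i$.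
\end{theorem}

\begin{theorem}\label{thm:unbounded}
Let $G$ be the group of Theorem~\textup{\ref{thm:main}}. For every $k\ge0$, one of the coefficients of $\Psi_{1,2,G^{k+1}}$ for the solvable group $G^{k+1}$ equals $-4^k$, and this number is also the multiplicity of an irreducible ordinary character in $\Psi_{1,2,G^{k+1}}$.
\end{theorem}

A subgroup $M<\Gamma$ is \emph{strongly $p$-embedded} if $p$ divides $|M|$ and $p\nmid|M\cap M^g|$ for all $g\in\Gamma\setminus M$. A subgroup $P\le\Gamma$ is \emph{TI} if $P\cap P^g\in\{1,P\}$ for all $g\in\Gamma$.

\begin{theorem}\label{thm:positive}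
Let $\Gamma$ be a finite group and $p$ a prime. All coefficients of $\Psi_{1,p,\Gamma}$ are non-negative in each of the following cases:
\begin{enumerate}
\item[\textup{(a)}] $\Gamma/O_p(\Gamma)$ has a normal $p$-complement;
\item[\textup{(b)}] $\Gamma$ has a strongly $p$-embedded subgroup $M$ such that all coefficients of $\Psi_{1,p,M}$ are non-negative;
\item[\textup{(c)}] the Sylow $p$-subgroups of $\Gamma$ are TI, in particular if they have order $p$.
\end{enumerate}
\end{theorem}

Whether the conjecture can fail for odd $p$ is not settled here.

\medskip
\noindent\textbf{The idea.} The coefficient $a_i$ turns out to be the average of $\varphi_i(g_{p'})$ over all $g\in G$. An average of an ordinary character over the group is a multiplicity, hence non-negative; but here the argument is $g_{p'}$ and not $g$, so some values of $\varphi_i$ are counted far more often than others. We arrange that a negative character value is counted often. The group $G$ of Theorem~\ref{thm:main} has a subgroup $T$ of index $2$ on which the terms of the average cancel. The other coset of $T$ is a union of $24$ cosets $Nk$ of the normal subgroup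 $N=5^{1+4}_+$. If $k$ fixes no nontrivial element of $N$, then $Nk$ is a single class under conjugation by $N$, and all its elements contribute the same value of a character $\chi$ of $T$. There are two such cosets with value $\chi(1)=25$, and, for a suitable $\chi$, sixteen with value $-5$. Each of the remaining six cosets contributes only $1$ in the same normalization, so the average is $\frac1{24}(50-80+6)=-1$.

\section{The coefficients are averages}\label{sec:average}

For a class function $\chi$ defined at least on the $p$-regular elements of a finite group $\Gamma$, put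
\begin{equation}\label{eq:A}
A_\Gamma(\chi)=\frac1{|\Gamma|}\sum_{g\in\Gamma}\chi(g_{p'})
=\frac1{|\Gamma|}\sum_{x}\ \sum_{y\in C_\Gamma(x)_{p'}}\chi(y),
\end{equation}
where $x$ runs over the $p$-elements of $\Gamma$ and $Y_{p'}$ denotes the set of $p$-regular elements of a group $Y$. The two sums agree because $g\mapsto(g_p,g_{p'})$ is a bijection from $\Gamma$ onto the commuting pairs consisting of a $p$-element and a $p$-regular element. Clearly $A_\Gamma$ is additive and $A_\Gamma(1)=1$. We also write
\[
\langle\alpha,\gamma\rangle'_Y=\frac1{|Y|}\sum_{y\in Y_{p'}}\alpha(y)\overline{\gamma(y)} .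
\]
Recall that if a projective $R\Gamma$-module $P$ affords the character $\Theta$ and $V$ is an $\mathbb F\Gamma$-module with Brauer character $\varphi$, then $\langle\Theta,\varphi\rangle'_\Gamma=\dim\operatorname{Hom}_{\mathbb F\Gamma}(P\otimes_R\mathbb F,V)$; in particular $\langle\theta_i,\varphi_j\rangle'_\Gamma=\delta_{ij}$.

\begin{proposition}\label{prop:average}
\begin{enumerate}
\item[\textup{(i)}] $A_\Gamma(\chi)\in\mathbb Z$ for every Brauer or ordinary character $\chi$ of $\Gamma$.
\item[\textup{(ii)}] The coefficients in \eqref{eq:expansion}, for the group $\Gamma$, are $a_i=A_\Gamma(\varphi_i)$.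
\item[\textup{(iii)}] $\langle\Psi_{1,p,\Gamma},\chi\rangle=A_\Gamma(\chi)$ for every ordinary character $\chi$ of $\Gamma$. Hence if $\chi$ has irreducible reduction $\varphi_i$, then $\langle\Psi_{1,p,\Gamma},\chi\rangle=a_i$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $\widehat\chi(g)=\chi(g_{p'})$, a class function on $\Gamma$. If $E=E_p\times E_{p'}$ is a nilpotent subgroup, with its Sylow $p$-subgroup $E_p$ and $p$-complement $E_{p'}$, then $\widehat\chi_E=1_{E_p}\times\chi_{E_{p'}}$. The restriction of $\chi$ to a $p'$-group is an ordinary character, so $\widehat\chi_E$ is a character. By Brauer's characterization of characters, $\widehat\chi$ is a generalized character of $\Gamma$, and $A_\Gamma(\chi)=\langle\widehat\chi,1\rangle$ is an integer.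

(ii), (iii) Let $\chi$ be a Brauer or ordinary character. By the definition of $\Psi=\Psi_{1,p,\Gamma}$, by \eqref{eq:A} and by (i),
\[
\langle\Psi,\chi\rangle'_\Gamma=\frac1{|\Gamma|}\sum_{y\in\Gamma_{p'}}\ \sum_{\substack{x\in C_\Gamma(y)\\ x\ p\text{-element}}}\overline{\chi(y)}=\overline{A_\Gamma(\chi)}=A_\Gamma(\chi).
\]
For $\chi=\varphi_j$, pairing \eqref{eq:expansion} with $\varphi_j$ gives $a_j=A_\Gamma(\varphi_j)$. For ordinary $\chi$ the left side is $\langle\Psi,\chi\rangle$, since $\Psi$ vanishes off $\Gamma_{p'}$. The last assertion follows because $A_\Gamma(\chi)$ depends only on the values of $\chi$ on $\Gamma_{p'}$.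
\end{proof}

So $a_i$ is the multiplicity of the trivial character in the generalized character $\widehat{\varphi_i}$. This explains why $a_i$ is an integer, why it is $1$ when $\varphi_i=1$, and also why non-negativity is not automatic: $\widehat{\varphi_i}$ need not be a character.

We shall use one case in which the average vanishes. Let $Z$ be a central $p'$-subgroup of $\Gamma$, and suppose that $\chi(zy)=\zeta(z)\chi(y)$ for all $z\in Z$ and $y\in\Gamma_{p'}$, where $\zeta$ is a nontrivial linear character of $Z$. Then
\begin{equation}\label{eq:cancel}
A_\Gamma(\chi)=0 .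
\end{equation}
Indeed $(zg)_{p'}=zg_{p'}$ for $z\in Z$ and $g\in\Gamma$, so the sum over each coset $Zg$ contains the factor $\sum_{z\in Z}\zeta(z)=0$. In the counterexample this cancellation takes place on a subgroup of index $2$.

\section{Heisenberg groups with an automorphism inverting the center}\label{sec:setup}

From now until the end of Section~\ref{sec:counterexample}, $p=2$, except where a general group $\Gamma$ and prime $p$ are mentioned. We describe a family of groups, of which two small members and then the counterexample will be evaluated.

\medskip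
\noindent\textbf{The groups.} Let $U$ be an $\mathbb F_5$-space of dimension $2n\ge2$ with a nondegenerate alternating form $\langle\,,\rangle$. Let $N=U\times\mathbb F_5$ with
\[
(u,z)(u',z')=(u+u',\,z+z'+3\langle u,u'\rangle).
\]
Since $3=\frac12$ in $\mathbb F_5$, the commutator of $(u,z)$ and $(u',z')$ is $(0,\langle u,u'\rangle)$. So $N$ is extraspecial of order $5^{2n+1}$ with center $Z=\{(0,z)\}$, and it has exponent $5$ because $(u,z)^5=(5u,5z)$.

The group $\mathrm{Sp}(U)$ acts on $N$ by $s(u,z)=(su,z)$. Moreover
\[
h(u,z)=(2u,-z)
\]
is an automorphism, because $\langle2u,2u'\rangle=4\langle u,u'\rangle=-\langle u,u'\rangle$. It commutes with $\mathrm{Sp}(U)$, and $h^2$ is the action of $-1\in\mathrm{Sp}(U)$. We write $-h$ for the product of $-1\in\mathrm{Sp}(U)$ and $h$; it is the map $(u,z)\mapsto(-2u,-z)$ and equals $h^{-1}$. Two properties of $h$ matter below: it inverts $Z$, and neither $h$ nor $-h$ fixes a nontrivial element of $N$.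

Let $S\le\mathrm{Sp}(U)$ be a solvable subgroup with $5\nmid|S|$ and $-1\in S$. Then $H=S\cup hS$ is a group of automorphisms of $N$. It has order $2|S|$, since $h\notin S$. Put
\[
G=N\rtimes H,\qquad T=N\rtimes S,\qquad |G:T|=2 .
\]

\medskip
\noindent\textbf{The characters.} Fix a nontrivial linear character $\zeta$ of $Z$, and let $\theta\in\mathrm{Irr}(N)$ lie over $\zeta$. If $m\in N\setminus Z$, some conjugate of $m$ is $mz$ with $z\in Z$ and $\zeta(z)\ne1$, so $\theta(m)=\zeta(z)\theta(m)=0$. Hence $\theta$ vanishes off $Z$; then $\langle\theta,\theta\rangle=1$ gives $\theta(1)=5^n$, and $\theta$ is the only irreducible character over $\zeta$. As $S$ centralizes $Z$, it fixes $\theta$. The conjugate $\theta^h$ lies over $\zeta^{-1}\neq\zeta$. So the inertia group of $\theta$ in $G$ is $T$.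

For a character $\chi$, let $o(\chi)$ be the order of the linear character $\det\chi$. Since $o(\theta)\theta(1)$ is a power of $5$ and $T/N\cong S$ is solvable of order prime to $5$, \cite[Cor.~6.28]{Isaacs} says that $\theta$ has a unique extension $\chi_0\in\mathrm{Irr}(T)$ with $o(\chi_0)$ prime to $|S|$.

\begin{lemma}\label{lem:values}
\begin{enumerate}
\item[\textup{(i)}] $|\chi_0(s)|^2=|C_U(s)|$ for $s\in S$.
\item[\textup{(ii)}] If $y\in S$ has order $3$, then $|C_U(y)|=5^{2c}$ for some integer $c$, and $\chi_0(y)=(-1)^{n-c}\,5^c$.
\end{enumerate}
\end{lemma}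

\begin{proof}
(i) Let $\rho$ afford $\chi_0$ on $V$. Since $\theta$ vanishes off $Z$, the trace of $\rho(u,0)\rho(v,0)^{-1}$ is $0$ for $u\ne v$, and it is $5^n$ for $u=v$. So the $5^{2n}$ operators $\rho(u,0)$, $u\in U$, are linearly independent, and they form a basis of $\operatorname{End}(V)$, which has dimension $5^{2n}$. Conjugation by $\rho(s)$ sends $\rho(u,0)$ to $\rho(su,0)$, so its trace on $\operatorname{End}(V)$ is $|C_U(s)|$. Since $\operatorname{End}(V)\cong V\otimes V^*$, this trace is also $|\chi_0(s)|^2$.

(ii) Let $\omega=e^{2\pi i/3}$. As $|S|$ is prime to $5$, there is an automorphism $\sigma$ of the field of $|T|$-th roots of unity that fixes the roots of $5$-power order and inverts those of order dividing $|S|$. Then $\chi_0^\sigma$ extends $\theta^\sigma=\theta$ and has the same determinantal order as $\chi_0$, so $\chi_0^\sigma=\chi_0$ by uniqueness. Now $\chi_0(y)\in\mathbb Z[\omega]$ and $\sigma$ inverts $\omega$, so $\chi_0(y)$ is real, hence an integer. By (i) its square is the power $|C_U(y)|$ of $5$. So $|C_U(y)|=5^{2c}$ and $\chi_0(y)=\pm5^c$. Finally, cube roots of unity are $1$ modulo $1-\omega$,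 so $\chi_0(y)\equiv\chi_0(1)=5^n$ modulo $(1-\omega)$, and hence modulo $3$, since $(1-\omega)\mathbb Z[\omega]\cap\mathbb Z=3\mathbb Z$. As $5\equiv-1\pmod3$, the sign is $(-1)^{n-c}$.
\end{proof}

The sign is the source of negativity: for $y$ of order $3$, $\chi_0(y)<0$ exactly when $\frac12\dim U$ and $\frac12\dim C_U(y)$ have different parity.

For a linear character $\lambda$ of $S\cong T/N$, put $\chi_\lambda=\chi_0\lambda$ and $X_\lambda=(\chi_\lambda)^G$.

\begin{proposition}\label{prop:X}
The character $X_\lambda$ is irreducible of degree $2\cdot5^n$, its reduction modulo $2$ is irreducible, and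
\begin{equation}\label{eq:hT}
\langle\Psi_{1,2,G},X_\lambda\rangle=A_G(X_\lambda)=\frac1{|T|}\sum_{g\in hT}\chi_\lambda(g_{2'}) .
\end{equation}
This number is also the coefficient in \eqref{eq:expansion} of the projective cover belonging to the reduction of $X_\lambda$.
\end{proposition}

\begin{proof}
Irreducibility holds by Clifford theory, since $\chi_\lambda$ extends $\theta$ and $T$ is the inertia group of $\theta$. Moreover $(X_\lambda)_N=\theta+\theta^h$. Since $|N|$ is odd, a reduction of $X_\lambda$ modulo $2$, restricted to $N$, is the direct sum of two nonisomorphic simple modules, which are interchanged by $h$. A nonzero $G$-submodule contains one of them, hence both. So the reduction is irreducible. The first equality in \eqref{eq:hT} and the last assertion are Proposition~\ref{prop:average}.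

Now split the average over $G=T\cup hT$. All $2$-regular elements lie in $T$, and $(X_\lambda)_T=\chi_\lambda+\chi_\lambda^h$. The group $Z$ is central in $T$, of odd order, and acts on $\chi_\lambda$ through $\zeta$ and on $\chi_\lambda^h$ through $\zeta^{-1}$. So $A_T(\chi_\lambda)=A_T(\chi_\lambda^h)=0$ by \eqref{eq:cancel}, and the sum over $T$ is $0$. On $hT$ we have $\chi_\lambda^h(g_{2'})=\chi_\lambda((hgh^{-1})_{2'})$, and conjugation by $h$ permutes $hT$; so $\chi_\lambda$ and $\chi_\lambda^h$ contribute equally. Thus $A_G(X_\lambda)=\frac2{|G|}\sum_{g\in hT}\chi_\lambda(g_{2'})$, which is \eqref{eq:hT}.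
\end{proof}

Without $h$ there would be nothing to see: in $T$ alone the average of $\chi_\lambda(g_{2'})$ is $0$. Because $h$ inverts $Z$, this cancellation does not take place on $hT$.

\section{A small case: a group of order 1500}\label{sec:small}

Let $A=\mathbb F_5^2$ with the determinant form, let
\[
y=\begin{pmatrix}0&-1\\1&-1\end{pmatrix}\in\mathrm{SL}_2(5),
\]
and take $U=A$, $S=\langle-1\rangle\times\langle y\rangle\cong C_6$. Here $y^2+y+1=0$, so $y$ has order $3$, and $1$ is not an eigenvalue of $y$ since $1+1+1\ne0$ in $\mathbb F_5$. So $n=1$, $c=0$, and Lemma~\ref{lem:values} gives $\chi_0(1)=5$ and $\chi_0(y)=\chi_0(y^2)=-1$.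

The coset $hT$ consists of the six cosets $Nk$ with $k=\pm hy^i$, $i=0,1,2$. The $2$-part of $k$ is $\pm h$ and its $2'$-part is $y^i$. Since $\pm h$ is a power of $k$ and fixes only the identity of $N$, we have $C_N(k)=1$. So $k$ has $|N|$ conjugates under $N$, and they all lie in $Nk$:
\begin{equation}\label{eq:oneclass}
\text{the coset } Nk \text{ is a single } N\text{-class.}
\end{equation}
Hence $g_{2'}$ is conjugate under $N$ to $y^i$ for \emph{every} $g\in Nk$, and the coset contributes $|N|\chi_\lambda(y^i)$ to the sum in \eqref{eq:hT}. Since $|T|=6|N|$,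
\[
A_G(X_\lambda)=\frac16\cdot2\sum_{i=0}^2\chi_\lambda(y^i)=\frac13\sum_{i=0}^2\chi_\lambda(y^i)=
\begin{cases}\frac13(5-1-1)=1&\text{if }\lambda(y)=1,\\[2pt]
\frac13(5-\omega-\omega^2)=2&\text{if }\lambda(y)\neq1.\end{cases}
\]
The negative values of $\chi_0$ enter undiluted, but the result is still not negative. It cannot be: it is the multiplicity of the trivial character in $(\chi_\lambda)_{\langle y\rangle}$. (This is an instance of Theorem~\ref{thm:positive}(a), as $N\langle y\rangle$ is a normal $2$-complement of $G$.)

The calculation shows what to change. For $\lambda=1$ the positive contribution comes from the elements $\pm1$ of $S$, and the negative one from the elements $\pm y^{i}$ with $i\ne0$. So we want more elements of order $3$ in $S$. Moreover $S$ must not have a normal $2$-complement: if $L$ were one, then $NL$ would be a normal $2$-complement of $G$, and Theorem~\ref{thm:positive}(a) would exclude negative coefficients. The group $\mathrm{SL}_2(3)$ meets both requirements. It has no normal $2$-complement, it has eight elements of order $3$, and it has a unique involution, which can act as $-1$. There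 is a price. As we shall see, the six elements $s\in\mathrm{SL}_2(3)$ of order $4$ give elements $hs$ of $H$ that do have nontrivial fixed points on $N$, so \eqref{eq:oneclass} fails for them. We therefore need the contribution of a general coset.

\section{The contribution of a coset}\label{sec:general}

We return to general $U$ and $S$. For $k\in hS$ let $x_k$ be its $2$-part and $y_k$ its $2'$-part; as $|H:S|=2$, we have $y_k\in S$.

\begin{lemma}\label{lem:coset}
Let $k\in hS$, and write $x=x_k$, $y=y_k$. Then
\[
\sum_{g\in Nk}\chi_\lambda(g_{2'})=|N:C_N(x)|\sum_{m\in C_N(x)}\chi_\lambda(my).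
\]
\end{lemma}

\begin{proof}
We first locate the $2$-parts. Let $g\in Nk$. Passing to $G/N\cong H$ we see that $g_2\in Nx$. Since $|N|$ is odd, $\langle x\rangle$ is a Sylow $2$-subgroup of $N\langle x\rangle$, so $g_2$ has a conjugate in $\langle x\rangle$ under $N\langle x\rangle$, and then also under $N$, because $\langle x\rangle$ normalizes itself. This conjugate lies in $\langle x\rangle\cap Nx=\{x\}$. So $g_2$ is one of the $|N:C_N(x)|$ elements of the $N$-class of $x$.

Conjugation by $N$ preserves $Nk$ and the values $\chi_\lambda(g_{2'})$. So each element of this class occurs as a $2$-part with the same contribution, and it suffices to consider those $g\in Nk$ with $g_2=x$. For these, $g=xw$ with $w=g_{2'}\in Ny\cap C_G(x)=C_N(x)y$. Conversely let $w\in C_N(x)y$. Then $w$ commutes with $x$ and lies in the group $C_N(x)\langle y\rangle$ of odd order, so $(xw)_2=x$ and $(xw)_{2'}=w$; and $xw\in Nxy=Nk$. So the contribution of $x$ is $\sum_{m\in C_N(x)}\chi_\lambda(my)$.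
\end{proof}

Since $|T|=|S||N|$, Proposition~\ref{prop:X} now yields
\begin{equation}\label{eq:star}
A_G(X_\lambda)=\frac1{|S|}\sum_{k\in hS}\frac1{|C_N(x_k)|}\sum_{m\in C_N(x_k)}\chi_\lambda(my_k).
\end{equation}

\section{The counterexample}\label{sec:counterexample}

\noindent\textbf{Quaternions over $\mathbb F_5$.} In $M_2(\mathbb F_5)$ let
\[
\mathbf i=\begin{pmatrix}2&0\\0&3\end{pmatrix},\qquad
\mathbf j=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad
\mathbf k=\mathbf i\mathbf j=\begin{pmatrix}0&2\\2&0\end{pmatrix}.
\]
Then $\mathbf i^2=\mathbf j^2=\mathbf k^2=-1$ and $\mathbf i\mathbf j=-\mathbf j\mathbf i$, the matrices $1,\mathbf i,\mathbf j,\mathbf k$ form a basis of $M_2(\mathbb F_5)$, and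
\[
\det(a+b\mathbf i+c\mathbf j+d\mathbf k)=(a+2b)(a-2b)-(c+2d)(-c+2d)=a^2+b^2+c^2+d^2 .
\]
Let $Q=\{\pm1,\pm\mathbf i,\pm\mathbf j,\pm\mathbf k\}$ and
\[
S=Q\cup\{\tfrac12(\pm1\pm\mathbf i\pm\mathbf j\pm\mathbf k)\},
\]
the image of the group of Hurwitz unit quaternions. Its $24$ elements are distinct, since $0,\pm1,\pm\frac12$ are distinct in $\mathbb F_5$, and they have determinant $1$; so $S$ is a subgroup of $\mathrm{SL}_2(5)$ of order $24$.

The group $S$ is isomorphic to $\mathrm{SL}_2(3)$. To see this, note that the matrices $I=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ and $J=\left(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\right)$ over $\mathbb F_3$ have square $-1$ and anticommute, that $1,I,J,IJ$ form a basis of $M_2(\mathbb F_3)$, and that $\det(a+bI+cJ+dIJ)=a^2+b^2+c^2+d^2$. So they define a homomorphism from the Hurwitz units to $\mathrm{SL}_2(3)$. It is injective, because $1$ is the only Hurwitz unit whose coefficients reduce to $1,0,0,0$ modulo $3$; and both groups have order $24$.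

The trace of $a+b\mathbf i+c\mathbf j+d\mathbf k$ is $2a$. So the elements of $Q$ have traces $\pm2$ and $0$, and the sixteen others have traces $\pm1$. As these are different elements of $\mathbb F_5$, the subgroup $Q\cong Q_8$ is normal in $S$, and $S/Q\cong C_3$. The elements of $Q\setminus\{\pm1\}$ have square $-1$. The eight elements of trace $-1$ satisfy $t^2+t+1=0$ and have order $3$; the eight elements of trace $1$ are their negatives. Inversion interchanges the two nontrivial cosets of $Q$, so each of them contains four elements of order $3$.

\medskip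
\noindent\textbf{The average for this $S$.} Suppose that $S$ acts faithfully by isometries on a symplectic space $U$ as in Section~\ref{sec:setup}, with $-1\in S$ acting as $-1$, and identify $S$ with its image in $\mathrm{Sp}(U)$. Suppose also that $\chi_0$ takes the same value $v$ at all elements of order $3$ of $S$. Let $\lambda$ be a linear character of $S$ with kernel $Q$, and write $\chi_j=\chi_0\lambda^j$, $X_j=(\chi_j)^G$ for $j=0,1,2$. We evaluate \eqref{eq:star} for $k=hs$, $s\in S$.

\begin{itemize}
\item $s=\pm1$ (two elements). Here $k=\pm h$ is a $2$-element with $C_N(k)=1$ and $y_k=1$. Each contributes $\chi_j(1)=5^n$.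

\item $s\in Q\setminus\{\pm1\}$ (six elements). Here $k$ acts by $(u,z)\mapsto(2su,-z)$, and $(2s)^2=4s^2=1$ on $U$. So $k$ is an involution, $x_k=k$ and $y_k=1$, and $C_N(k)=\{(u,0):2su=u\}$ meets $Z$ trivially. Since $\chi_j$ restricts to $\theta$ on $N$, it vanishes at all $m\ne1$ in $C_N(k)$. The contribution is $5^n/|C_N(k)|$. To find $|C_N(k)|$, note that $s^2=-1$ makes $U$ the sum of the eigenspaces of $s$ for the eigenvalues $2$ and $-2$. If $u,u'$ have the same eigenvalue $\mu$, then $\langle u,u'\rangle=\langle su,su'\rangle=\mu^2\langle u,u'\rangle=-\langle u,u'\rangle$, so $\langle u,u'\rangle=0$. Both eigenspaces are totally isotropic, hence of dimension at most $n$, and so exactly $n$. As $2su=u$ means $su=-2u$, we get $|C_N(k)|=5^n$, and the contribution is $1$.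

\item $s\notin Q$ (sixteen elements). Here $s=\varepsilon y$ with $\varepsilon=\pm1$ and $y$ of order $3$. Then $k=(\varepsilon h)y$ with commuting factors, so $x_k=\varepsilon h$ and $y_k=y$, and $C_N(\varepsilon h)=1$. The contribution is $\chi_j(y)=v\lambda^j(y)$.
\end{itemize}
The contributions of the third kind add up to $2\cdot4\,v(\omega^j+\omega^{-j})$, so
\begin{equation}\label{eq:final}
A_G(X_j)=\frac{2\cdot5^n+6+8v(\omega^j+\omega^{-j})}{24}=
\begin{cases}\frac1{24}(2\cdot5^n+6+16v)&\text{if } j=0,\\[2pt]
\frac1{24}(2\cdot5^n+6-8v)&\text{if } j=1,2.\end{cases}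
\end{equation}

\medskip
\noindent\textbf{The plane: a coefficient $0$.} Let $U=A=\mathbb F_5^2$ be the natural module with the determinant form. Elements of order $3$ have no nonzero fixed vectors, so $n=1$, $c=0$, $v=-1$, and \eqref{eq:final} gives
\[
A_G(X_0)=\frac{10+6-16}{24}=0,\qquad A_G(X_1)=A_G(X_2)=\frac{10+6+8}{24}=1 .
\]
This is a borderline case. The negative term $16v$ outweighs $2\chi_0(1)$, and only the term $6$ from the elements of order $4$ restores the balance. That term does not depend on $n$. So we want to multiply both $\chi_0(1)$ and $v$ by $5$: the numerator becomes $5(10-16)+6=-24$. By Lemma~\ref{lem:values} this needs a space $U$ of dimension $4$ on which the elements of order $3$ have a fixed space of dimension $2$.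

\medskip
\noindent\textbf{Four dimensions.} On $A$ an element $y$ of order $3$ has eigenvalues $\epsilon,\epsilon^2$, where $\epsilon\in\mathbb F_{25}$ is a primitive cube root of $1$. Multiplying $y$ by a scalar of order $3$ would turn one of them into $1$. There is no such scalar in $\mathbb F_5$, but there is one in $\mathbb F_{25}$, which we regard as a plane over $\mathbb F_5$.

Let $B=\mathbb F_{25}$, considered as an $\mathbb F_5$-space with the form $(a,b)=\mathrm{Tr}_{\mathbb F_{25}/\mathbb F_5}(ab^5)$. It is symmetric, since $ba^5=(ab^5)^5$, and nondegenerate. Let $S$ act on $B$ through $S/Q\cong C_3$, identified with the group of cube roots of unity acting by multiplication. This preserves the form because $\epsilon\epsilon^5=\epsilon^6=1$. Let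
\[
U=A\otimes_{\mathbb F_5}B,\qquad \langle a\otimes b,a'\otimes b'\rangle=\det(a,a')\,(b,b') .
\]
The form on $U$ is bilinear, $S$-invariant, nondegenerate, and skew-symmetric, hence alternating. Elements $q\in Q$ act as $q\otimes1$; in particular $-1\in S$ acts as $-1$. The action is faithful. If $s$ acts trivially on $A\otimes B$, then $s$ acts on $B$ as a scalar of $\mathbb F_5$; since the only cube root of $1$ in $\mathbb F_5$ is $1$, we get $s\in Q$, and then $s=1$.

Let $G=N\rtimes H$ be the group of Section~\ref{sec:setup} for this $U$ and $S$. Here $N$ is extraspecial of order $5^5$ and exponent $5$, and $H=S\langle h\rangle$ with $h$ central of order $4$ and $S\cap\langle h\rangle=\langle-1\rangle$; so $H\cong\mathrm{SL}_2(3)\circ C_4$ has order $48$. The group $G$ is solvable of order $5^5\cdot48=150000$.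

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}}]
Let $y\in S$ have order $3$. Then $y\notin Q$, so it acts on $B$ as multiplication by a primitive cube root of unity. Over $\mathbb F_{25}$ this $\mathbb F_5$-linear map has that root and its conjugate as eigenvalues, that is, $\epsilon$ and $\epsilon^2$. On $A$ the eigenvalues of $y$ are also $\epsilon,\epsilon^2$. On $U$ they are therefore $\epsilon^2,1,1,\epsilon$. Since $y$ is diagonalizable over $\mathbb F_{25}$, $|C_U(y)|=25$. So $n=2$, $c=1$, and Lemma~\ref{lem:values} gives $\chi_0(y)=-5$ for all $y$ of order $3$. Now \eqref{eq:final} with $v=-5$ reads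
\[
A_G(X_0)=\frac{50+6-80}{24}=-1,\qquad
A_G(X_1)=A_G(X_2)=\frac{50+6+40}{24}=4 .
\]
By Proposition~\ref{prop:X}, the $X_j$ are irreducible of degree $50$ with irreducible reductions $\beta_j$, and these numbers are both $\langle\Psi_{1,2,G},X_j\rangle$ and the coefficients of the corresponding projective covers. The $\beta_j$ are distinct, because $h$ commutes with $y$ and so $\beta_j(y)=2\chi_j(y)=-10\lambda^j(y)$. A character has no negative multiplicities, so $\Psi_{1,2,G}$ is not a character. Since the expression \eqref{eq:expansion} is unique, $\Psi_{1,2,G}$ is not a non-negative combination of the $\theta_i$.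
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:unbounded}}]
Let $\Gamma_1,\Gamma_2$ be finite groups. Since $(g_1,g_2)_{p'}=((g_1)_{p'},(g_2)_{p'})$, the average is multiplicative:
\[
A_{\Gamma_1\times\Gamma_2}(\chi_1\boxtimes\chi_2)=A_{\Gamma_1}(\chi_1)A_{\Gamma_2}(\chi_2),
\]
where $(\chi_1\boxtimes\chi_2)(g_1,g_2)=\chi_1(g_1)\chi_2(g_2)$. Outer products of irreducible ordinary or Brauer characters are irreducible. So in $G^{k+1}$ the character $X_0\boxtimes X_1\boxtimes\cdots\boxtimes X_1$ with $k$ factors $X_1$ is irreducible with irreducible reduction. By Proposition~\ref{prop:average} its multiplicity in $\Psi_{1,2,G^{k+1}}$ and the coefficient of the projective cover belonging to its reduction are both $(-1)\cdot4^k$.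
\end{proof}

\section{Cases with non-negative coefficients}\label{sec:positive}

Now $p$ is any prime and $\Gamma$ any finite group. By Proposition~\ref{prop:average} we must show that $A_\Gamma(\varphi)\ge0$ for every irreducible Brauer character $\varphi$ of $\Gamma$.

\begin{proof}[Proof of Theorem~\textup{\ref{thm:positive}(a)}]
The group $K=O_p(\Gamma)$ acts trivially on every simple module in characteristic $p$, and $(gK)_{p'}=g_{p'}K$. So $A_\Gamma(\varphi)=A_{\Gamma/K}(\varphi)$, and we may assume that $\Gamma$ has a normal $p$-complement $L$. Then $L$ is the set of all $p$-regular elements, so $C_\Gamma(x)_{p'}=C_L(x)$ is a \emph{group} for each $p$-element $x$, and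
\[
A_\Gamma(\varphi)=\frac1{|\Gamma|}\sum_x|C_L(x)|\,\langle\varphi_{C_L(x)},1\rangle\ge0,
\]
because $\varphi$ restricted to a $p'$-group is an ordinary character.
\end{proof}

For (b) the plan is to compare $A_\Gamma(\varphi)$ with $A_M(\varphi_M)$. In \eqref{eq:A} the terms with $x\ne1$ have the same total for $\Gamma$ and for $M$, since a strongly $p$-embedded subgroup controls nontrivial $p$-elements together with their centralizers. Only the terms for $x=1$ differ, and their difference is measured by a projective summand of the permutation module on $\Gamma/M$.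

\begin{proof}[Proof of Theorem~\textup{\ref{thm:positive}(b)}]
Let $V$ be a simple $\mathbb F\Gamma$-module with Brauer character $\varphi$, and let $P\ne1$ be a Sylow $p$-subgroup of $M$. Write $V^M$, $V^\Gamma$ for the spaces of fixed points. We prove
\begin{equation}\label{eq:strong}
A_\Gamma(\varphi)=A_M(\varphi_M)-\dim V^M+\dim V^\Gamma .
\end{equation}

\emph{$P$ is a Sylow subgroup of $\Gamma$.} If $g\in N_\Gamma(P)$, then $P\le M\cap M^g$, so $g\in M$. Thus $N_\Gamma(P)\le M$. If $P$ were properly contained in a $p$-subgroup $P_1$ of $\Gamma$, then $N_{P_1}(P)>P$ would be a $p$-subgroup of $M$, a contradiction.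

\emph{Nontrivial $p$-elements.} Every $p$-element of $\Gamma$ is conjugate into $P\le M$. Let $1\ne x\in M$ be a $p$-element. If $x\in gMg^{-1}$, then $p$ divides $|M\cap gMg^{-1}|$, so $g\in M$. Hence $M$ is the only conjugate of $M$ containing $x$; and if $g\in C_\Gamma(x)$ then $x=gxg^{-1}\in gMg^{-1}$, so $C_\Gamma(x)\le M$. Also $N_\Gamma(M)=M$, because $p$ divides $|M|$. So each nontrivial $p$-element lies in exactly one of the $|\Gamma:M|$ conjugates of $M$. Splitting off $x=1$ in \eqref{eq:A}, for $\Gamma$ and then for $M$, gives
\begin{align*}
A_\Gamma(\varphi)&=\langle\varphi,1\rangle'_\Gamma+\frac{|\Gamma:M|}{|\Gamma|}\sum_{\substack{1\ne x\in M\\ x\ p\text{-element}}}\ \sum_{y\in C_M(x)_{p'}}\varphi(y)\\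
&=\langle\varphi,1\rangle'_\Gamma+A_M(\varphi_M)-\langle\varphi_M,1\rangle'_M .
\end{align*}

\emph{The permutation module.} In the action of $P$ on $\Gamma/M$ the point $M$ is fixed. For $g\notin M$ the stabilizer $P\cap gMg^{-1}$ of $gM$ is a $p$-subgroup of $M\cap gMg^{-1}$, hence trivial. So $|\Gamma:M|\equiv1\pmod p$, and the trivial module splits off: $\mathbb F[\Gamma/M]=\mathbb F\oplus X$. Restricting to $P$ we find $\mathbb F\oplus X_P\cong\mathbb F\oplus(\text{free})$. By the Krull--Schmidt theorem $X_P$ is free, and as $P$ is a Sylow $p$-subgroup of $\Gamma$, $X$ is projective. Let $\xi$ be its Brauer character. By Frobenius reciprocity,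
\[
\langle\varphi_M,1\rangle'_M=\langle\varphi,1+\xi\rangle'_\Gamma=\langle\varphi,1\rangle'_\Gamma+\langle\varphi,\xi\rangle'_\Gamma .
\]
The module $X$ lifts to a projective $R\Gamma$-module, whose character agrees with $\xi$ on $\Gamma_{p'}$. Hence $\langle\xi,\varphi\rangle'_\Gamma=\dim\operatorname{Hom}_{\mathbb F\Gamma}(X,V)$. This number is real, so it is also $\langle\varphi,\xi\rangle'_\Gamma$, and
\[
\langle\varphi,\xi\rangle'_\Gamma=\dim\operatorname{Hom}_{\mathbb F\Gamma}(\mathbb F[\Gamma/M],V)-\dim V^\Gamma=\dim V^M-\dim V^\Gamma .
\]
Together with the formula for $A_\Gamma(\varphi)$ above, this proves \eqref{eq:strong}.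

\emph{Conclusion.} By hypothesis and Proposition~\ref{prop:average}, $A_M\ge0$ on every irreducible Brauer character of $M$, and $A_M(1)=1$. So $A_M(\varphi_M)$ is at least the multiplicity of the trivial module as a composition factor of $V_M$, which is at least $\dim V^M$. By \eqref{eq:strong}, $A_\Gamma(\varphi)\ge\dim V^\Gamma\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:positive}(c)}]
Let $P$ be a Sylow $p$-subgroup that is TI; if $|P|=p$ this holds automatically. If $P=1$ or $P$ is normal in $\Gamma$, then $\Gamma/O_p(\Gamma)$ is a $p'$-group and (a) applies. Otherwise let $M=N_\Gamma(P)<\Gamma$, so that $p$ divides $|M|$. Suppose that $p$ divides $|M\cap M^g|$. An element of order $p$ in $M\cap M^g$ lies in $P\cap P^g$, because $P$ and $P^g$ are the unique Sylow $p$-subgroups of $M$ and $M^g$. So $P^g=P$ and $g\in M$. Hence $M$ is strongly $p$-embedded. Since $P=O_p(M)$ and $M/P$ is a $p'$-group, all coefficients of $\Psi_{1,p,M}$ are non-negative by (a), and (b) applies.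
\end{proof}

\begin{thebibliography}{9}
\bibitem{Isaacs} I.~M. Isaacs, \emph{Character Theory of Finite Groups}.
\bibitem{Robinson} Geoffrey R. Robinson, \emph{A generalized character related to the local structure and representation theory of a finite group}, arXiv:2505.03976 (2025).
\end{thebibliography}

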